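\title{An independence result for locally compact c-minimal groups}

\begin{abstract}
A Hausdorff topological group is c-minimal if none of its closed subgroups admits a strictly coarser Hausdorff group topology. We ask whether every locally compact, locally solvable, c-minimal balanced group is compact, and show that ZFC, if consistent, does not decide this. In ZFC the question is equivalent to a combinatorial statement about isotropic subspaces of alternating forms on countably infinite-dimensional spaces over the fields $\mathbb F_p$. The answer is yes for groups with a neighborhood base at the identity of size at most $\mathfrak p$, in particular for metrizable groups, and it is yes for all groups if $\mathfrak p=\mathfrak c$, hence under CH or MA. After adding $\aleph_2$ random reals to a model of CH there are non-compact examples, nilpotent of class $2$ with a compact open central subgroup.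
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{The question}

All topological groups are Hausdorff. A topological group $(G,\tau)$ is \emph{minimal} if $G$ carries no Hausdorff group topology strictly coarser than $\tau$, and it is \emph{c-minimal} if every closed subgroup of $G$ is minimal. A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism, so compact groups are minimal. Closed subgroups of compact groups are compact, so compact groups are even c-minimal. One would like to know for which classes of locally compact groups c-minimality conversely forces compactness. Two cases are known: a locally compact c-minimal connected group is compact, and a c-minimal locally solvable Lie group is compact. We quote the first of these results once, in Proposition~\ref{prop:reduction}; the second is not used.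

A group is \emph{locally solvable} if its finitely generated subgroups are solvable. A topological group is \emph{balanced} (a SIN group) if its left and right uniformities coincide, equivalently if the identity has a base of neighborhoods invariant under conjugation. The following question comes from Xi and Shlossberg \cite{XS}.

\begin{quote}
Let $G$ be a locally compact, locally solvable, c-minimal balanced group. Is $G$ compact?
\end{quote}

The simplest cases suggest the answer yes. Let $G$ be locally compact and abelian. The continuous homomorphisms $G\to\mathbb T=\mathbb R/\mathbb Z$ separate points, so they define a continuous injection of $G$ into a power of $\mathbb T$, and the topology pulled back along it is a coarser Hausdorff group topology. If $G$ is minimal, this injection is therefore an embedding, and its image, a locally compact subgroup of a compact group, is closed and hence compact. Consequently all closed abelian subgroups of a locally compact c-minimal group are compact. Next let $G$ be discrete, locally solvable and c-minimal. Then all abelian subgroups of $G$ are finite, so $G$ is a torsion group; a locally solvable torsion group is locally finite, and an infinite locally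 finite group has an infinite abelian subgroup (both facts are recalled in Section~\ref{sec:reduction}). So $G$ is finite.

In general a group $G$ as in the question has a compact open normal subgroup $K$, and if $G$ is not compact the same argument gives an infinite abelian subgroup of $G/K$. This subgroup need not be covered by an abelian subgroup of $G$ (Example~\ref{ex:coordinates}). The obstruction consists of commutators, and after a reduction to the case $G/K\cong\mathbb F_p^{(\omega)}$ it is recorded by a set of alternating bilinear forms on $G/K$, finitely many for each neighborhood of the identity. To build a coarser topology one has to choose an infinite isotropic subspace for each form, in such a way that finitely many choices always have infinite intersection. For countably many forms this is a diagonal argument. For all $2^{\aleph_0}$ forms it is a problem of set theory.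

\subsection{Results}

For a prime $p$ let $V_p=\mathbb F_p^{(\omega)}$, the $\mathbb F_p$-space of countably infinite dimension. For an $\mathbb F_p$-space $V$ let $\mathrm{Alt}(V)$ be the space of bilinear forms $\beta:V\times V\to\mathbb F_p$ that are alternating, that is, $\beta(v,v)=0$ for all $v$ (and hence $\beta(v,w)=-\beta(w,v)$).

\begin{definition}\label{def:absorb}
A family $\mathcal F$ of infinite subgroups of an abelian group is \emph{directed} if it is nonempty and for all $W,W'\in\mathcal F$ there is $W''\in\mathcal F$ with $W''\subseteq W\cap W'$. Let $V\cong V_p$ and $\mathcal B\subseteq\mathrm{Alt}(V)$. A family $\mathcal F$ of infinite subspaces of $V$ \emph{absorbs} $\mathcal B$ if $\mathcal F$ is directed, every subspace of finite codimension contains a member of $\mathcal F$, and every $\beta\in\mathcal B$ vanishes on $W\times W$ for some $W\in\mathcal F$.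
\end{definition}

The condition on subspaces of finite codimension costs nothing. If $\mathcal F$ has the other two properties, replace it by the family of all $W\cap V'$ with $W\in\mathcal F$ and $V'$ of finite codimension. An infinite $\mathbb F_p$-space is infinite-dimensional, so the spaces $W\cap V'$ are infinite, and the new family absorbs $\mathcal B$. We refer to this step as \emph{saturation}. The combinatorial core of the question is the statement
\begin{itemize}
\item[$(A_p)$] some family absorbs $\mathrm{Alt}(V_p)$.
\end{itemize}

\begin{theorem}\label{thm:equiv}
In ZFC the following are equivalent.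
\begin{itemize}
\item[(a)] Every locally compact, locally solvable, c-minimal balanced group is compact.
\item[(b)] Every locally compact, c-minimal balanced group that is nilpotent of class at most $2$ is compact.
\item[(c)] $(A_p)$ holds for every prime $p$.
\end{itemize}
\end{theorem}

Let $\chi(G)$ be the least size of a neighborhood base at the identity of $G$, and let $\mathfrak c=2^{\aleph_0}$. A set $X$ is a \emph{pseudo-intersection} of a family of sets if $X\setminus F$ is finite for every member $F$. The cardinal $\mathfrak p$ is the least size of a family of subsets of a countably infinite set that has all finite intersections infinite but no infinite pseudo-intersection. One has $\aleph_1\le\mathfrak p\le\mathfrak c$, and both the Continuum Hypothesis (CH) and Martin's Axiom (MA) imply $\mathfrak p=\mathfrak c$.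

\begin{theorem}\label{thm:positive}
In ZFC, every locally compact, locally solvable, c-minimal balanced group $G$ with $\chi(G)\le\mathfrak p$ is compact; in particular this holds for metrizable $G$. If $\mathfrak p=\mathfrak c$, then statement (a) of Theorem~\ref{thm:equiv} holds.
\end{theorem}

For the negative side let $m$ be the coin-tossing measure on $2^\omega$, and consider the statement
\begin{itemize}
\item[$(E)$] for every function $f:2^\omega\to2^\omega$ there is a Borel probability measure $\lambda$ on $2^\omega\times2^\omega$ whose first marginal is $m$ and such that every Borel set of positive $\lambda$-measure meets the graph of $f$.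
\end{itemize}
For a Borel function $f$ the image $\lambda$ of $m$ under $x\mapsto(x,f(x))$ has this property: if $\lambda(D)>0$, then $\{x:(x,f(x))\in D\}$ has positive measure and so is nonempty. Thus $(E)$ says that, as far as Borel sets can tell, an arbitrary function can be imitated by a measurable random choice of a value.

\begin{theorem}\label{thm:negative}
\begin{itemize}
\item[(i)] $(E)$ implies that $(A_p)$ fails for every prime $p$.
\item[(ii)] $(E)$ holds after adding $\aleph_2$ random reals to a model of CH. So statements (a) and (b) of Theorem~\ref{thm:equiv} fail in that model. There is in that model a non-compact example $G$, nilpotent of class $2$ with a compact open central subgroup, such that $\chi(G)=\mathfrak p^+=\aleph_2$; hence the bound $\chi(G)\le\mathfrak p$ in Theorem~\ref{thm:positive} cannot in general be replaced by $\chi(G)\le\mathfrak p^+$.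
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:independent}
If ZFC is consistent, the statement ``every locally compact, locally solvable, c-minimal balanced group is compact'' is independent of ZFC.
\end{corollary}

Section~\ref{sec:heis} introduces the test groups and shows how a coarser topology produces an absorbing family. Sections~\ref{sec:coarse}--\ref{sec:reduction} prove the converse for arbitrary $G$ and with it Theorem~\ref{thm:equiv}. From then on the problem concerns alternating forms only: Section~\ref{sec:p} proves Theorem~\ref{thm:positive}, and Sections~\ref{sec:random-forms} and~\ref{sec:random-model} prove Theorem~\ref{thm:negative}.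

\subsection{Conventions and standard facts}

We write $[x,y]=xyx^{-1}y^{-1}$. For $t\in\mathbb T$ let $\|t\|$ be the distance from $t$ to $0$. A \emph{character} of a topological group is a continuous homomorphism to $\mathbb T$. For an abelian group $B$, $B[n]$ is the subgroup of elements of order dividing $n$. A subset of a group $G$ is \emph{invariant} if it is invariant under conjugation by $G$. The following facts are used throughout.
\begin{itemize}
\item[(T1)] Let $\mathcal O$ be a nonempty family of subsets of a group $G$ containing $1$. Suppose that for all $O,O_1,O_2\in\mathcal O$ and $g\in G$ there are members $O'$ of $\mathcal O$ satisfying each of $O'\subseteq O_1\cap O_2$, $O'O'\subseteq O$, $O'^{-1}\subseteq O$, $gO'g^{-1}\subseteq O$. Then $\mathcal O$ is a neighborhood base at $1$ of a group topology. This topology is Hausdorff if and only if $\bigcap\mathcal O=\{1\}$, and it is coarser than a group topology $\tau$ if and only if every member of $\mathcal O$ is a $\tau$-neighborhood of $1$.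
\item[(T2)] If $\tau'\subseteq\tau$ are Hausdorff topologies and $Y$ is $\tau$-compact, then $\tau'$ and $\tau$ agree on $Y$, and $Y$ is $\tau'$-closed.
\item[(T3)] Two group topologies that agree on a subgroup open in both are equal, since they have the same neighborhoods of $1$.
\item[(T4)] Subgroups of a balanced group and its quotients by closed normal subgroups are balanced. In a balanced group the symmetric invariant open neighborhoods of $1$ form a base: if $U$ is invariant, so is the interior of $U\cap U^{-1}$.
\end{itemize}

\section{Groups built from alternating forms}\label{sec:heis}

Fix a prime $p$, let $V=V_p$ with basis $(e_i)_{i\in\omega}$, and write $v=\sum_iv_ie_i$. We want a central extension of $V$ whose commutator map has prescribed alternating forms as coordinates. For $\beta\in\mathrm{Alt}(V)$ define the bilinear form $\beta^+(v,w)=\sum_{i<j}v_iw_j\,\beta(e_i,e_j)$. Since $\beta(e_i,e_i)=0$ and $\beta(e_j,e_i)=-\beta(e_i,e_j)$,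
\[
\beta^+(v,w)-\beta^+(w,v)=\sum_{i<j}(v_iw_j-v_jw_i)\,\beta(e_i,e_j)=\beta(v,w).
\]
The form $\beta^+$ takes the place of $\frac12\beta$, which is not available for $p=2$.

For $\mathcal B\subseteq\mathrm{Alt}(V)$ let $Z=\mathbb F_p^{\mathcal B}$ with the compact product topology, put $B(v,w)=(\beta^+(v,w))_{\beta\in\mathcal B}\in Z$, and let $H(\mathcal B)=V\times Z$, with $V$ discrete and
\[
(v,z)(w,y)=(v+w,\;z+y+B(v,w)).
\]
Associativity is the identity $B(u,v)+B(u+v,w)=B(v,w)+B(u,v+w)$, which holds by bilinearity; the neutral element is $(0,0)$, and $(v,z)^{-1}=(-v,\,B(v,v)-z)$. For fixed first coordinates the operations are translates of the operations of $Z$, so they are continuous. We identify $Z$ with $\{0\}\times Z$ and let $\pi:H(\mathcal B)\to V$ be the projection. The subgroup $Z$ is compact, open and central. Hence $H(\mathcal B)$ is locally compact, not compact, balanced (every neighborhood of $1$ inside $Z$ is invariant), and $\chi(H(\mathcal B))\le\max(\aleph_0,|\mathcal B|)$. For $a=(v,z)$ and $b=(w,y)$ the products $ab$ and $ba$ differ by the central element $B(v,w)-B(w,v)$, so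
\begin{equation}\label{eq:comm}
[(v,z),(w,y)]=\bigl(0,(\beta(v,w))_{\beta\in\mathcal B}\bigr),\qquad (v,z)(w,y)(v,z)^{-1}=\bigl(w,\;y+(\beta(v,w))_{\beta\in\mathcal B}\bigr).
\end{equation}
Thus $H(\mathcal B)$ is nilpotent of class at most $2$, and of class $2$ if $\mathcal B$ contains a nonzero form.

\begin{example}[one form]\label{ex:one}
Let $\mathcal B=\{\beta\}$ with $\beta(v,w)=\sum_i(v_{2i}w_{2i+1}-v_{2i+1}w_{2i})$, so that $\beta^+(v,w)=\sum_iv_{2i}w_{2i+1}$. The group $H(\mathcal B)=V\times\mathbb F_p$ is discrete. Let $W_n=\mathrm{span}\{e_{2i}:i\ge n\}$ and $O_n=W_n\times\{0\}$. As $\beta^+$ vanishes on $W_n\times W_n$, each $O_n$ is a subgroup. It is not normal: by \eqref{eq:comm}, conjugation by $(v,z)$ sends $(w,0)$ to $(w,-\sum_iv_{2i+1}w_{2i})$. But $v$ has finite support, so $(v,z)$ centralizes $O_n$ for all large $n$. By (T1) the $O_n$ define a group topology, which is Hausdorff because $\bigcap_nO_n=\{1\}$ and is not discrete because each $O_n$ is infinite. So $H(\mathcal B)$ is not minimal. The new neighborhoods of $1$ lie over the infinite isotropic subspace $W_0$, and conjugation forces us to pass to subspaces of finite codimension in $W_0$.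
\end{example}

\begin{example}[coordinate forms]\label{ex:coordinates}
Let $\mathcal B=\{\beta_{ij}:i<j\}$ with $\beta_{ij}(v,w)=v_iw_j-v_jw_i$, so that $\beta_{ij}^+(v,w)=v_iw_j$. All $\beta_{ij}(v,w)$ vanish exactly when $v$ and $w$ are linearly dependent. By \eqref{eq:comm} an abelian subgroup of $H(\mathcal B)$ therefore projects into a line of $V$ and lies in finitely many cosets of $Z$. So every closed abelian subgroup of the non-compact metrizable group $H(\mathcal B)$ is compact, and the argument of Section~\ref{sec:intro} gives nothing.

Still $H(\mathcal B)$ is not minimal. Let $W_n=\mathrm{span}\{e_k:k\ge n\}$, $U_n=\{z\in Z:z_{ij}=0\text{ for }i<j<n\}$ and $O_n=W_n\times U_n$. For $i<j<n$, $w,w'\in W_n$ and $v\in V$ we have $\beta^+_{ij}(w,w')=0$ and $\beta_{ij}(v,w)=0$, so $O_n$ is a normal subgroup. The $O_n$ decrease, $\bigcap_nO_n=\{1\}$, each $O_n$ contains the open set $U_n$, and none is contained in $Z$. By (T1) they define a Hausdorff group topology coarser than the given one, in which $Z$ is not open. No infinite subspace is isotropic for all $\beta_{ij}$; instead each $\beta_{ij}$ vanishes on some member of the directed family $\{W_n\}$.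
\end{example}

Both examples start from a directed family of isotropic subspaces. The next proposition shows that this is forced: a strictly coarser topology yields such a family. We put $H_p=H(\mathrm{Alt}(V_p))$. Using all forms makes the argument hereditary, since every alternating form on a subspace of $V$ is then the restriction of a coordinate of the commutator map.

\begin{proposition}\label{prop:Hp}
If $(A_p)$ fails, then $H_p$ is c-minimal.
\end{proposition}

\begin{proof}
Let $G$ be a closed subgroup of $H_p$ with its topology $\tau$, and let $\tau'\subseteq\tau$ be a Hausdorff group topology on $G$. Put $Y=G\cap Z$ and $V_G=\pi(G)$. The subgroup $Y$ is $\tau$-compact and $\tau$-open in $G$. By (T2), $\tau'$ and $\tau$ agree on $Y$ and $Y$ is $\tau'$-closed, and by (T3) it suffices to show that $Y$ is $\tau'$-open. Suppose it is not; we derive $(A_p)$.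

Let $P$ be a $\tau'$-neighborhood of $1$. Then $\pi(P)$ is infinite. Otherwise $P$ meets only finitely many cosets of $Y$ in $G$; these are $\tau'$-closed, and deleting those different from $Y$ leaves a $\tau'$-neighborhood of $1$ inside $Y$, which makes the subgroup $Y$ open. Taking $P=G$ we see that $V_G$ is infinite, so $V_G\cong V_p$. Put $W_P=\mathrm{span}\,\pi(P)$. These are infinite subspaces of $V_G$, and they form a directed family because $W_{P\cap P'}\subseteq W_P\cap W_{P'}$.

Let $\beta\in\mathrm{Alt}(V_G)$. Choose a linear projection $q$ of $V$ onto $V_G$ and let $\tilde\beta(v,w)=\beta(qv,qw)$, an element of $\mathrm{Alt}(V)$ extending $\beta$. The commutator map $G\times G\to Y$ is $\tau'$-continuous, and the coordinate map $Y\to\mathbb F_p$ at $\tilde\beta$ is continuous for $\tau|_Y=\tau'|_Y$. By \eqref{eq:comm} their composite is $(a,b)\mapsto\beta(\pi(a),\pi(b))$. It has values in a discrete space and vanishes at $(1,1)$, so it vanishes on $P\times P$ for some $\tau'$-neighborhood $P$ of $1$. By bilinearity $\beta$ vanishes on $W_P\times W_P$. The saturation of $\{W_P\}$ absorbs $\mathrm{Alt}(V_G)$, and since $V_G\cong V_p$ this is $(A_p)$.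
\end{proof}

\section{Coarser topologies from directed families}\label{sec:coarse}

We now go in the opposite direction, for groups more general than $H(\mathcal B)$. Throughout this section $G$ is a balanced group with topology $\tau$ and with a compact open normal subgroup $K$ such that $V=G/K$ is abelian. We write $V$ additively and let $\pi:G\to V$ be the projection. Let $\mathcal N$ be a downward directed family of closed subgroups of $K$, normal in $G$, such that every neighborhood of $1$ contains a member of $\mathcal N$.

The subgroup $K$ need not be central, and this restricts the elements that a coarser topology $\tau'$ can bring close to $1$. The commutator map $G\times K\to K$ is $\tau'$-continuous and trivial on $\{1\}\times K$, and $\tau'$ agrees with $\tau$ on the compact group $K$; so for every neighborhood $U$ of $1$ in $K$ some $\tau'$-neighborhood $P$ of $1$ has $[P,K]\subseteq U$. We therefore work with elements that centralize $K$ modulo $N$. For $N\in\mathcal N$ put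
\[
E_N=\{g\in G:[g,k]\in N\text{ for all }k\in K\},\qquad Z_N=(E_N\cap K)/N .
\]
The group $E_N$ is the preimage of the centralizer of the normal subgroup $K/N$ of $G/N$. So $E_N$ is a closed normal subgroup of $G$ containing $N$, and $E_{N'}\subseteq E_N$ for $N'\subseteq N$. The group $Z_N$ is the center of $K/N$, and it is central in $E_N/N$ with quotient $E_N/(E_N\cap K)\cong\pi(E_N)$.

Since $V$ is abelian, commutators in $E_N/N$ lie in the central subgroup $Z_N$. They do not change when an entry is multiplied by an element of $Z_N$, and the identities $[xy,z]=x[y,z]x^{-1}[x,z]$ and $[z,x]=[x,z]^{-1}$ show that they are multiplicative in each entry. So commutators induce a map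
\[
\kappa_N:\pi(E_N)\times\pi(E_N)\to Z_N
\]
that is a homomorphism in each variable and satisfies $\kappa_N(v,v)=1$.

For a subgroup $W\le V$ put $A_{N,W}=E_N\cap\pi^{-1}(W)$. It contains $N$, it satisfies $A_{N,W}\cap K=E_N\cap K$, and $\pi(A_{N,W})=W$ if $W\subseteq\pi(E_N)$. Call $W$ \emph{$N$-adapted} if $W$ is infinite, $W\subseteq\pi(E_N)$, and $A_{N,W}/N$ is abelian; the last condition says that $\kappa_N$ is trivial on $W\times W$. An infinite subgroup of an $N$-adapted group is $N$-adapted. For $G=H(\mathcal B)$, $K=Z$ and $N=\{z:z_\beta=0\text{ for }\beta\in\mathcal B_0\}$ with $\mathcal B_0\subseteq\mathcal B$ finite, we have $E_N=G$ and $\kappa_N=(\beta)_{\beta\in\mathcal B_0}$, and the $N$-adapted subgroups are the infinite subspaces isotropic for all $\beta\in\mathcal B_0$.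

\begin{proposition}\label{prop:coarse}
Suppose that some directed family $\mathcal F$ of infinite subgroups of $V$ contains an $N$-adapted member for each $N\in\mathcal N$. Then $G$ is not minimal.
\end{proposition}

The groups $A_{N,W}$ cannot themselves serve as new neighborhoods of $1$, because they all contain the center of $K$. In Example~\ref{ex:one} we took the complement $W_n\times\{0\}$ to the center, but in general there is no complement and no invariant choice of one. Since $A_{N,W}/N$ is abelian, we can instead cut it down by finitely many characters, as in the abelian case of Section~\ref{sec:intro}. The set of characters is permuted by conjugation, it separates points, and finitely many characters never cut $A_{N,W}$ down to a subset of $K$.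

\begin{proof}
Consider data $(N,W,\Psi,\varepsilon,U)$, where $N\in\mathcal N$, $W\in\mathcal F$ is $N$-adapted, $\Psi$ is a finite set of characters of $A_{N,W}$ trivial on $N$, $\varepsilon>0$, and $U\subseteq K$ is a symmetric invariant open neighborhood of $1$; such $U$ form a base by (T4). Put
\[
Y=\{y\in A_{N,W}:\|\psi(y)\|<\varepsilon\text{ for all }\psi\in\Psi\},\qquad O(N,W,\Psi,\varepsilon,U)=YU .
\]
We verify the conditions of (T1) for these sets.

\emph{Intersections.} Given data $(N_i,W_i,\Psi_i,\varepsilon_i,U_i)$, $i=1,2$, choose $N\in\mathcal N$ with $N\subseteq N_1\cap N_2$, an $N$-adapted $W_3\in\mathcal F$, and $W\in\mathcal F$ with $W\subseteq W_1\cap W_2\cap W_3$. Then $W$ is $N$-adapted and $A_{N,W}\subseteq A_{N_i,W_i}$. Let $\Psi$ be the set of restrictions to $A_{N,W}$ of the members of $\Psi_1\cup\Psi_2$; they are trivial on $N$. The set $O(N,W,\Psi,\min(\varepsilon_1,\varepsilon_2),U_1\cap U_2)$ lies in both given sets.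

\emph{Products and inverses.} Here we use that $G$ is balanced: invariance of $U$ gives $Uy=yU$ for all $y\in G$. Let $Y'$ be defined with $\varepsilon/2$ in place of $\varepsilon$ and let $U'U'\subseteq U$. Then $(Y'U')(Y'U')=Y'Y'U'U'\subseteq YU$. Also $(YU)^{-1}=U^{-1}Y^{-1}=UY=YU$.

\emph{Conjugation.} Let $g\in G$. The groups $E_N$ and $\pi^{-1}(W)$ are normal, the latter because $V$ is abelian, so $gA_{N,W}g^{-1}=A_{N,W}$. Hence $\psi^g(y)=\psi(gyg^{-1})$ is a character of $A_{N,W}$, trivial on the normal subgroup $N$. If $\|\psi^g(y)\|<\varepsilon$ for all $\psi\in\Psi$, then $gyg^{-1}\in Y$. So $g\,O(N,W,\{\psi^g:\psi\in\Psi\},\varepsilon,U)\,g^{-1}\subseteq YU$.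

We obtain a group topology $\tau'$, and $\tau'\subseteq\tau$ because $YU\supseteq U$.

\emph{$\tau'$ is Hausdorff.} Let $x\ne1$; we find a basic set that omits $x$. Suppose first that $x\notin K$. Fix $N\in\mathcal N$ and an $N$-adapted $W\in\mathcal F$. If $x=yu$ with $y\in Y$, $u\in U\subseteq K$, then $\pi(x)=\pi(y)\in W$. So if $\pi(x)\notin W$, every basic set with this $W$ omits $x$. If $\pi(x)\in W$, take a character $\theta$ of the discrete abelian group $W$ with $\theta(\pi(x))\ne0$, let $\psi$ be the restriction of $\theta\circ\pi$ to $A_{N,W}$, and let $\varepsilon=\|\theta(\pi(x))\|$. If $x=yu\in O(N,W,\{\psi\},\varepsilon,K)$, then $\|\psi(y)\|=\|\theta(\pi(x))\|=\varepsilon$, contrary to $y\in Y$.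

Now let $x\in K$. Choose a symmetric invariant open neighborhood $U\subseteq K$ of $1$ with $x\notin U^3$, then $N\in\mathcal N$ with $N\subseteq U$, then an $N$-adapted $W\in\mathcal F$. The topology of the compact abelian group $Z_N$ is generated by its characters, so there are characters $\psi_1,\dots,\psi_k$ of $Z_N$ and $\varepsilon>0$ such that every $z\in Z_N$ with $\|\psi_i(z)\|<\varepsilon$ for all $i$ lies in the open set $UN/N$. This is the point where adaptedness is used: $A_{N,W}/N$ is abelian and $\mathbb T$ is divisible, so each $\psi_i$ extends to a homomorphism $A_{N,W}/N\to\mathbb T$, and the extension is continuous because $Z_N=(A_{N,W}\cap K)/N$ is open in $A_{N,W}/N$. Let $\Psi$ be the resulting set of characters of $A_{N,W}$. If $x=yu\in O(N,W,\Psi,\varepsilon,U)$, then $y=xu^{-1}\in K$, so $yN\in Z_N$, and $y\in Y$ gives $y\in UN\subseteq U^2$. Then $x\in U^3$, a contradiction.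

\emph{$\tau'\ne\tau$.} We show that no basic set $YU$ is contained in the $\tau$-open subgroup $K$. As $\pi(A_{N,W})=W$ is infinite, there are $a_1,a_2,\ldots\in A_{N,W}$ with distinct images in $V$. The compact group $\mathbb T^\Psi$ is covered by finitely many sets of diameter less than $\varepsilon$ in the maximum metric, so there are $i\ne j$ with $\|\psi(a_i)-\psi(a_j)\|<\varepsilon$ for all $\psi\in\Psi$. Then $a_ia_j^{-1}\in Y\subseteq YU$ and $a_ia_j^{-1}\notin K$.
\end{proof}

\section{Almost centralizing the compact part}\label{sec:structure}

To apply Proposition~\ref{prop:coarse} we need a family $\mathcal N$ for which $\pi(E_N)$ is large and $\kappa_N$ carries only finitely much information. Both hold when $K/N$ is a Lie group. The starting point is that in a balanced group conjugation can move a representation of $K$ only to finitely many places. Recall that the irreducible characters of a compact group $M$, the traces of its irreducible unitary representations, are continuous and orthonormal in $L^2(M)$ for Haar probability measure, and that for abelian $M$ they are the functions $e^{2\pi i\psi}$ with $\psi$ a character.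

\begin{lemma}\label{lem:orbits}
Let $\Gamma$ be a balanced group and $M$ a compact normal subgroup. Every orbit of $\Gamma$, acting by conjugation on the set of irreducible characters of $M$, is finite.
\end{lemma}

\begin{proof}
Let $\vartheta$ be an irreducible character and $\vartheta^g(x)=\vartheta(gxg^{-1})$ for $g\in\Gamma$; this is again an irreducible character. Given $\varepsilon>0$, uniform continuity of $\vartheta$ and (T4) give an invariant neighborhood $U$ of $1$ in $\Gamma$ with $|\vartheta(x)-\vartheta(y)|<\varepsilon$ whenever $x,y\in M$ and $xy^{-1}\in U$. Since $gxg^{-1}(gyg^{-1})^{-1}=g(xy^{-1})g^{-1}$, the same $U$ works for every $\vartheta^g$. The functions $\vartheta^g$ are thus equicontinuous and bounded by $\vartheta(1)$, and by Ascoli's theorem they form a relatively compact subset of $C(M)$. Distinct irreducible characters have $L^2$-distance $\sqrt2$, hence uniform distance at least $\sqrt2$. So there are only finitely many $\vartheta^g$.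
\end{proof}

\begin{lemma}\label{lem:lie}
Let $G$ be a balanced, locally solvable group with a compact open normal subgroup $K$. Let $\mathcal L$ be the set of closed subgroups $N$ of $K$ that are normal in $G$ and such that $K/N$ is a Lie group.
\begin{itemize}
\item[(1)] $\mathcal L$ is closed under finite intersections, and every neighborhood of $1$ contains a member of $\mathcal L$.
\item[(2)] For $N\in\mathcal L$ and $E_N=\{g\in G:[g,K]\subseteq N\}$, the subgroup $E_NK$ has finite index in $G$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) We use that a compact group with a continuous injective homomorphism into a Lie group is isomorphic to a closed subgroup of it, and is therefore a Lie group. Applied to $K/(N\cap N')\to K/N\times K/N'$ this gives the first claim. For an irreducible representation $\rho$ of $K$ let $N_\rho$ be the intersection of the kernels of the representations $x\mapsto\rho(gxg^{-1})$, $g\in G$. It is closed and normal in $G$. The kernel of a unitary representation with trace $\vartheta$ is $\{x:\vartheta(x)=\vartheta(1)\}$, so by Lemma~\ref{lem:orbits} only finitely many kernels occur. Hence $K/N_\rho$ maps injectively into a finite product of unitary groups, and $N_\rho\in\mathcal L$.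 By the Peter--Weyl theorem $\bigcap_\rho N_\rho=\{1\}$. If $U$ is an open neighborhood of $1$, the compact set $K\setminus U$ is covered by finitely many of the open sets $K\setminus N_\rho$, and the intersection of the corresponding $N_\rho$ lies in $U$.

(2) Put $\Gamma=G/N$ and $L=K/N$, let $T$ be the identity component of $L$, and let $F=L/T$, a finite group of order $n$. The group $\Gamma$ is balanced, and it is locally solvable because a finitely generated subgroup of a quotient is the image of a finitely generated subgroup. We must show that $L\,C_\Gamma(L)=E_NK/N$ has finite index in $\Gamma$, that is, that a subgroup of finite index acts on $L$ by inner automorphisms. We first make the action trivial on $T$ and on $F$, and then control what remains by crossed homomorphisms $F\to T$.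

\emph{$T$ is a torus.} A non-abelian compact connected Lie group contains a copy of $SU(2)$ or $SO(3)$, hence a free group of rank $2$, which is finitely generated and not solvable. So $T$ is abelian, and a compact connected abelian Lie group is a torus.

\emph{Trivial action on $T$ and $F$.} The subgroup $T$ is invariant under all topological automorphisms of $L$, so it is normal in $\Gamma$. Its character group is isomorphic to some $\mathbb Z^d$. By Lemma~\ref{lem:orbits} the stabilizer in $\Gamma$ of each of $d$ generators has finite index. An element of all these stabilizers fixes every character of $T$, hence centralizes $T$. So $C_\Gamma(T)$ has finite index. The subgroup $\{g\in\Gamma:[g,L]\subseteq T\}$ is the kernel of the conjugation action of $\Gamma$ on the finite group $F$ and has finite index as well. Let $\Gamma_1$ be the intersection of these two subgroups. It has finite index and contains $T$.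

\emph{Crossed homomorphisms.} For $g\in\Gamma_1$ and $x\in L$ put $c_g(x)=[g,x]\in T$. For $x,y\in L$,
\[
c_g(xy)=gxg^{-1}\,(gyg^{-1}y^{-1})\,x^{-1}=c_g(x)\cdot x\,c_g(y)\,x^{-1}.
\]
As $g$ centralizes $T$, we have $c_g(t)=1$ and so $c_g(xt)=c_g(x)$ for $t\in T$; thus $c_g$ is a function on $F$. The group $F$ acts on the abelian group $T$ by conjugation, and $c_g$ belongs to the abelian group $Z^1$ of all $c:F\to T$ with $c(xy)=c(x)\cdot xc(y)x^{-1}$, under pointwise multiplication. For $g,h\in\Gamma_1$, again because $g$ centralizes $T$,
\[
c_{gh}(x)=g\,c_h(x)\,x\,g^{-1}x^{-1}=c_h(x)\,c_g(x).
\]
So $g\mapsto c_g$ is a homomorphism $\Gamma_1\to Z^1$ with kernel contained in $C_\Gamma(L)$, and $B^1=\{c_t:t\in T\}$ is a subgroup of $Z^1$.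

\emph{$Z^1/B^1$ is finite.} Let $c\in Z^1$ and $s=\prod_{y\in F}c(y)\in T$. Multiplying the identity $c(xy)=c(x)\cdot xc(y)x^{-1}$ over all $y\in F$ gives $s=c(x)^n\cdot xsx^{-1}$, that is, $c(x)^n=sxs^{-1}x^{-1}=c_s(x)$. The torus $T$ is divisible; write $s=t^n$. Then $(c\,c_t^{-1})^n=c_sc_s^{-1}=1$, so $c\,c_t^{-1}$ takes its values in the finite group $T[n]$. Every coset of $B^1$ thus meets the finite set $T[n]^F$.

Consequently $\Gamma_2=\{g\in\Gamma_1:c_g\in B^1\}$ has finite index in $\Gamma$. If $g\in\Gamma_2$ and $c_g=c_t$, then $c_{t^{-1}g}=1$ and $t^{-1}g\in C_\Gamma(L)$. So $\Gamma_2\subseteq L\,C_\Gamma(L)$.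
\end{proof}

\begin{remark}
Part (2) fails without balancedness. Let $G=\mathbb T^2\rtimes\mathbb Z$, where the generator acts by $(s,t)\mapsto(s+t,t)$, and let $K=\mathbb T^2$, $N=\{1\}$. This group is solvable, no nonzero element of $\mathbb Z$ acts trivially, and so $E_NK=K$ has infinite index. The orbit of the character $(s,t)\mapsto s$ consists of all $(s,t)\mapsto s+kt$, $k\in\mathbb Z$.
\end{remark}

\section{Reduction to $V_p$ and proof of Theorem~\ref{thm:equiv}}\label{sec:reduction}

Because c-minimality passes to closed subgroups, we may replace a counterexample by a smaller one with a very simple discrete quotient.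

\begin{proposition}\label{prop:reduction}
Let $G$ be locally compact, locally solvable, c-minimal, balanced and not compact. Then $G$ has a closed subgroup $G'$ with the same five properties and with a compact open normal subgroup $K$ such that $G'/K\cong V_p$ for some prime $p$.
\end{proposition}

\begin{proof}
The first four properties pass to closed subgroups.

\emph{Step 1: a compact open normal subgroup.} The identity component $G_0$ is locally compact, connected and c-minimal, hence compact by the known result quoted in Section~\ref{sec:intro}. The group $G/G_0$ is locally compact, totally disconnected and balanced. By van Dantzig's theorem a totally disconnected locally compact group has a compact open subgroup $U$. Let $O\subseteq U$ be an invariant neighborhood of $1$ in $G/G_0$. The subgroup generated by $O$ is normal, open (hence closed) and contained in $U$, so it is compact. Let $K$ be its preimage in $G$, an open normal subgroup. The compact group $K/G_0$ is covered by the images of finitely many open sets $U_i\subseteq K$ with compact closure, so $K=\bigcup_i\overline{U_i}G_0$ is compact. As $G$ is not compact, $G/K$ is infinite.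

\emph{Step 2: $G/K$ is locally finite.} Suppose $gK$ has infinite order. Then $\langle g\rangle\cap K=\{1\}$, so $\langle g\rangle$ is a discrete, hence closed, infinite cyclic subgroup of $G$. It is not minimal, since the subgroups $2^k\mathbb Z$ define a non-discrete Hausdorff group topology on $\mathbb Z$. So $G/K$ is a torsion group, and it is locally solvable. A finitely generated solvable torsion group $D$ is finite, by induction on the derived length: $D/[D,D]$ is a finitely generated abelian torsion group, hence finite, and $[D,D]$ is finitely generated as a subgroup of finite index.

\emph{Step 3: an infinite abelian subgroup.} By the theorem of Hall--Kulatilaka \cite{HK} and Kargapolov, every infinite locally finite group has an infinite abelian subgroup. Let $B\le G/K$ be one, written additively. We claim that $B$ contains either a copy of some $V_p$ or an infinite locally cyclic group, that is, a group whose finitely generated subgroups are cyclic. If some $B[p]$ is infinite, it is an infinite-dimensional $\mathbb F_p$-space and contains $V_p$. Assume that all $B[p]$ are finite. If $B[p]\ne0$ for infinitely many $p$, choose a subgroup of order $p$ for each such $p$; their sum is infinite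 and locally cyclic. Otherwise the torsion group $B$ is a finite sum of primary components, and $\bigcup_kB[p^k]$ is infinite for some $p$. Multiplication by $p$ maps $B[p^{k+1}]$ into $B[p^k]$ with finite kernel, so all $B[p^k]$ are finite, and $B$ has elements of order $p^k$ for every $k$. Consider the tree of sequences $(x_1,\dots,x_k)$ with $x_1$ of order $p$ and $px_{i+1}=x_i$. Its levels are finite, because $x_k\in B[p^k]$ determines the sequence, and nonempty, because an element $x$ of order $p^k$ gives $(p^{k-1}x,\dots,x)$. By K\"onig's lemma there is an infinite branch, and it generates an increasing union of cyclic groups of orders $p^k$, which is infinite and locally cyclic.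

\emph{Step 4: the locally cyclic case does not occur.} Let $G'$ be the preimage in $G$ of the subgroup found in Step 3. It is open, hence closed, and it is not compact because $V=G'/K$ is infinite. Suppose $V$ is locally cyclic. Apply Sections~\ref{sec:coarse} and~\ref{sec:structure} to $G'$ and $K$, with $\mathcal N=\mathcal L$ from Lemma~\ref{lem:lie}. For $x,y\in\pi(E_N)$ there is $z\in\langle x,y\rangle$ with $x=az$, $y=bz$, so $\kappa_N(x,y)=\kappa_N(z,z)^{ab}=1$. Let $\mathcal F$ be the directed family of all subgroups of finite index in $V$. By Lemma~\ref{lem:lie}(2), $\pi(E_N)\in\mathcal F$, and $\pi(E_N)$ is $N$-adapted since $\kappa_N$ is trivial. By Proposition~\ref{prop:coarse}, $G'$ is not minimal, contrary to c-minimality of $G$. Hence $G'/K\cong V_p$.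
\end{proof}

For the remaining groups, non-minimality follows from the absorption of a set of forms whose size is governed by $\chi(G)$.

\begin{proposition}\label{prop:forms}
Let $G$ be balanced and locally solvable, with a compact open normal subgroup $K$ such that $V=G/K\cong V_p$. There is a set $\mathcal B_G\subseteq\mathrm{Alt}(V)$ with $|\mathcal B_G|\le\max(\aleph_0,\chi(G))$ such that, if some family absorbs $\mathcal B_G$, then $G$ is not minimal.
\end{proposition}

\begin{proof}
Inside each member of a neighborhood base of size $\chi(G)$ choose a member of $\mathcal L$ by Lemma~\ref{lem:lie}(1), and let $\mathcal N\subseteq\mathcal L$ consist of all finite intersections of the chosen groups. Then $\mathcal N$ is as in Section~\ref{sec:coarse} and $|\mathcal N|\le\max(\aleph_0,\chi(G))$. Fix $N\in\mathcal N$. By Lemma~\ref{lem:lie}(2), $\pi(E_N)$ is a subspace of finite codimension in $V$. Since $\kappa_N(v,w)^p=\kappa_N(pv,w)=1$, the map $\kappa_N$ takes values in $Z_N[p]$. The group $Z_N$ is a closed abelian subgroup of the compact Lie group $K/N$, hence a product of a torus and a finite group, so $Z_N[p]\cong\mathbb F_p^k$ for some finite $k$. The $k$ coordinates of $\kappa_N$ are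 alternating forms on $\pi(E_N)$. Extend them to $V$ by composing with a linear projection onto $\pi(E_N)$, and let $\mathcal B_G$ be the set of forms obtained in this way from all $N\in\mathcal N$.

Let $\mathcal F$ absorb $\mathcal B_G$ and let $N\in\mathcal N$. Some member of $\mathcal F$ lies in $\pi(E_N)$, and for each of the $k$ forms belonging to $N$ some member is isotropic. By directedness some $W\in\mathcal F$ lies in all these $k+1$ members. Then $W\subseteq\pi(E_N)$ and $\kappa_N$ is trivial on $W\times W$, so $W$ is $N$-adapted. Proposition~\ref{prop:coarse} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]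
(c)$\Rightarrow$(a). Suppose $G$ is a non-compact group as in (a), and take $G'$, $K$, $p$ from Proposition~\ref{prop:reduction}. By $(A_p)$ some family absorbs $\mathrm{Alt}(G'/K)$, hence also $\mathcal B_{G'}$. By Proposition~\ref{prop:forms}, $G'$ is not minimal, a contradiction.

(a)$\Rightarrow$(b). Nilpotent groups are solvable, hence locally solvable.

(b)$\Rightarrow$(c). If $(A_p)$ fails, the locally compact, balanced, non-compact group $H_p$, which is nilpotent of class $2$, is c-minimal by Proposition~\ref{prop:Hp}.
\end{proof}

\begin{remark}
For each prime $p$, the group $H_p$ is minimal if and only if it is c-minimal, if and only if $(A_p)$ fails: $(A_p)$ makes $H_p$ non-minimal by Proposition~\ref{prop:forms} with $K=Z$, and its failure makes $H_p$ c-minimal by Proposition~\ref{prop:Hp}.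
\end{remark}

\section{Absorbing $\mathfrak p$ forms: proof of Theorem~\ref{thm:positive}}\label{sec:p}

A single form $\beta$ has an infinite isotropic subspace: having chosen $w_1,\dots,w_{n-1}$, take a new vector $w_n$ in the subspace of finite codimension defined by $\beta(w_i,w_n)=0$, $i<n$. With many forms, the new isotropic subspace must also have infinite intersection with every finite intersection of the earlier ones. A pseudo-intersection $X$ of the earlier subspaces tells us where to look. The set $X$ itself may contain no two orthogonal vectors (take $X=\{e_i\}$ and $\beta(e_i,e_j)=1$ for $i<j$), but the earlier sets are subspaces, so we may use linear combinations from the tails of $X$. Each stage of a recursion of length $\mathfrak p$ has fewer than $\mathfrak p$ predecessors, which is why the bound below is $\mathfrak p$ itself.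

\begin{lemma}\label{lem:p}
If $\mathcal B\subseteq\mathrm{Alt}(V_p)$ and $|\mathcal B|\le\mathfrak p$, then some family absorbs $\mathcal B$.
\end{lemma}

\begin{proof}
Write $\mathcal B=\{\beta_\alpha:\alpha<\nu\}$ with $\nu=|\mathcal B|$. By recursion on $\alpha<\nu$ we find subspaces $W_\alpha$ such that $\beta_\alpha$ vanishes on $W_\alpha\times W_\alpha$ and all finite intersections of the $W_\gamma$, $\gamma\le\alpha$, are infinite. Suppose the $W_\gamma$, $\gamma<\alpha$, are given. Since $|\alpha|<\nu\le\mathfrak p$, the family $\{V_p\}\cup\{W_\gamma:\gamma<\alpha\}$ has fewer than $\mathfrak p$ members, all subsets of the countable set $V_p$, and its finite intersections are infinite. So it has an infinite pseudo-intersection $X=\{x_1,x_2,\dots\}$. Let $X_n=\mathrm{span}\{x_k:k\ge n\}$, an infinite and therefore infinite-dimensional space. Choose recursively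
\[
w_n\in X_n,\qquad \beta_\alpha(w_i,w_n)=0\ \ (i<n),\qquad w_n\notin\mathrm{span}\{w_1,\dots,w_{n-1}\};
\]
this is possible because the $n-1$ linear conditions define an infinite-dimensional subspace of $X_n$. Let $W_\alpha=\mathrm{span}\{w_n:n\ge1\}$. The form $\beta_\alpha$ is alternating, so it vanishes on all pairs $(w_i,w_j)$ and hence on $W_\alpha\times W_\alpha$. If $\gamma_1,\dots,\gamma_k<\alpha$, the subspace $\bigcap_iW_{\gamma_i}$ contains all but finitely many $x_k$, so it contains $X_n$ and $w_n$ for all large $n$. Thus $W_\alpha\cap\bigcap_iW_{\gamma_i}$ is infinite.

The finite intersections of $V_p$ and the $W_\alpha$, $\alpha<\nu$, form a directed family of infinite subspaces, and its saturation absorbs $\mathcal B$.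
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Let $\chi(G)\le\mathfrak p$ and suppose $G$ is not compact. Take $G'$ from Proposition~\ref{prop:reduction}. Then $\chi(G')\le\chi(G)\le\mathfrak p$, so $|\mathcal B_{G'}|\le\mathfrak p$, and by Lemma~\ref{lem:p} and Proposition~\ref{prop:forms} the group $G'$ is not minimal, a contradiction. A metrizable group has $\chi(G)\le\aleph_0$. An alternating form on $V_p$ is determined by the arbitrary values $\beta(e_i,e_j)$, $i<j$, so $|\mathrm{Alt}(V_p)|=\mathfrak c$. If $\mathfrak p=\mathfrak c$, Lemma~\ref{lem:p} gives $(A_p)$ for all primes $p$, and (a) follows from Theorem~\ref{thm:equiv}.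
\end{proof}

\section{Random forms: $(E)$ refutes $(A_p)$}\label{sec:random-forms}

If $(A_p)$ holds, we can choose for each form $\beta$ an isotropic subspace $W_\beta$ so that any four of these subspaces have infinite intersection. We show that a measurable random choice cannot achieve this: a random form has few isotropic vectors in any given finite set, so each vector belongs to $W_\beta$ with small probability, and four independent samples intersect in a finite set. The principle $(E)$ transfers this conclusion to an arbitrary choice, by means of the following lemma.

\begin{lemma}\label{lem:select}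
Let $\lambda$ be a Borel probability measure on a compact metrizable space $\Omega$, and let $\Gamma\subseteq\Omega$ meet every Borel set of positive measure. Then $\Gamma^k$ meets every Borel set $D\subseteq\Omega^k$ with $\lambda^k(D)>0$.
\end{lemma}

\begin{proof}
We use induction on $k$; the case $k=1$ is the hypothesis. For $k>1$ let $D_z\subseteq\Omega^{k-1}$ be the section of $D$ over the first coordinate $z$. By Fubini's theorem $z\mapsto\lambda^{k-1}(D_z)$ is Borel with positive integral, so it is positive on a Borel set of positive measure, and hence at some $z_1\in\Gamma$. By induction $D_{z_1}$ contains some $(z_2,\dots,z_k)\in\Gamma^{k-1}$.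
\end{proof}

\begin{example}\label{ex:CH}
The pattern of the argument is visible in a direct proof that $(E)$ contradicts CH. Under CH fix a well-ordering $\preceq$ of $2^\omega$ with countable initial segments, identify the target $2^\omega$ with $(2^\omega)^\omega$, and let $f(x)$ be a sequence enumerating $\{y:y\preceq x\}$. Let $\lambda$ be given by $(E)$, and let $D$ be the Borel set of pairs $((x,s),(x',s'))$ such that $x$ does not occur in $s'$ and $x'$ does not occur in $s$. For fixed $s'$ the set of $(x,s)$ with $x$ occurring in $s'$ is $\lambda$-null, because the first marginal $m$ vanishes on countable sets. So $\lambda^2(D)=1$, and Lemma~\ref{lem:select} gives $x,x'$ with $x\not\preceq x'$ and $x'\not\preceq x$, which is absurd.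
\end{example}

Let $V=V_p$. Through the values $\beta(e_i,e_j)$, $i<j$, the space $\mathrm{Alt}(V)$ is a countably infinite power of $\mathbb F_p$, a compact metrizable group. Let $\mu$ be its Haar probability measure, which is atomless. If $u_1,\dots,u_r\in V$ are linearly independent, then $\beta\mapsto(\beta(u_i,u_j))_{i<j}$ is a continuous homomorphism $\mathrm{Alt}(V)\to\mathbb F_p^{r(r-1)/2}$. It is surjective, as one sees by extending the $u_i$ to a basis, so it carries $\mu$ to the uniform distribution. Call a tuple $(v_1,\dots,v_d)$ \emph{$\beta$-isotropic} if $\beta(v_i,v_j)=0$ for all $i,j$. This depends only on the span of the tuple, so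
\begin{equation}\label{eq:prob}
\mu\{\beta:(v_1,\dots,v_d)\text{ is }\beta\text{-isotropic}\}=p^{-r(r-1)/2},\qquad r=\dim\mathrm{span}\{v_1,\dots,v_d\}.
\end{equation}

Let $F$ be a set of $n$ nonzero vectors and $S\subseteq F$ a $\beta$-isotropic subset, chosen with knowledge of $\beta$. All of $S^d$ consists of isotropic tuples, so moments of $|S|$ are bounded by expected numbers of such tuples. For $d=2$ there are at most $n^2$ independent pairs, each isotropic with probability $1/p$, and at most $pn$ dependent pairs. This gives $(\mathbb E|S|)^2\le n^2/p+pn$, a saving of only a constant factor. For general $d$ the independent tuples contribute $n^dp^{-d(d-1)/2}$, a saving of $p^{-(d-1)/2}$ in $\mathbb E|S|$, while dependent tuples become more numerous as $d$ grows. Taking $d$ near $\log_pn$ saves a power of $n$.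

\begin{lemma}\label{lem:moment}
Let $F\subseteq V\setminus\{0\}$ be finite with $|F|=n\ge1$. On some probability space let $\beta$ be a $\mu$-distributed random form and $S$ a random subset of $F$ such that $\beta$ vanishes on $S\times S$ almost surely. Then $\mathbb E|S|\le C_pn^{2/3}$, where $C_p=2p^{7/6}$.
\end{lemma}

\begin{proof}
For $n=1$ we have $|S|\le1\le C_p$. Let $n\ge2$, $L=\log_pn>0$ and $d=\lceil L\rceil$, so that $L\le d\le L+1$. Almost surely $|S|^d$ is at most the number of $\beta$-isotropic tuples in $F^d$. A tuple in $F^d$ has rank $r$ with $1\le r\le d$, as $0\notin F$. There are at most $\binom drn^r(p^r)^{d-r}$ tuples of rank $r$: choose the positions of a basis of the span, then the entries at these positions, then the other entries from the span, which has $p^r$ elements. By \eqref{eq:prob},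
\[
\mathbb E|S|^d\le\sum_{r=1}^d\binom dr\,p^{\,rL+r(d-r)-r(r-1)/2}\le2^d\max_{1\le r\le d}p^{\,r(L+d)-\frac32r^2+\frac r2}.
\]
The function $r\mapsto r(L+d)-\frac32r^2$ has maximum $(L+d)^2/6\le 2d^2/3$ on $\mathbb R$, and $r/2\le d/2$. So $\mathbb E|S|^d\le2^dp^{\,2d^2/3+d/2}$, and Jensen's inequality gives
\[
\mathbb E|S|\le(\mathbb E|S|^d)^{1/d}\le2p^{\,2d/3+1/2}\le2p^{\,2(L+1)/3+1/2}=2p^{7/6}n^{2/3}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:negative}(i)]
Identify subsets of $V$ with points of the space $2^V$, which is homeomorphic to $2^\omega$. Any two Polish spaces with atomless Borel probability measures are isomorphic by a measure-preserving Borel isomorphism; fix one from $(\mathrm{Alt}(V),\mu)$ to $(2^\omega,m)$. Transported along these two maps, $(E)$ applies to functions $f:\mathrm{Alt}(V)\to2^V$ and gives a measure $\lambda$ on $\Omega=\mathrm{Alt}(V)\times2^V$ with first marginal $\mu$.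

Suppose $\mathcal F$ absorbs $\mathrm{Alt}(V)$. For each $\beta$ choose $W_\beta\in\mathcal F$ with $\beta$ vanishing on $W_\beta\times W_\beta$, let $f(\beta)=W_\beta$, let $\Gamma$ be the graph of $f$, and let $\lambda$ be as above. For $v,w\in V$ the set of $(\beta,W)\in\Omega$ with $v,w\in W$ and $\beta(v,w)\ne0$ is clopen and misses $\Gamma$, so it is $\lambda$-null. There are countably many pairs $v,w$, so for $\lambda$-almost all $(\beta,W)$ the form $\beta$ vanishes on $W\times W$.

For $v\ne0$ put $q_v=\lambda\{(\beta,W):v\in W\}$. Let $\delta>0$ and let $F$ be a nonempty finite set of nonzero vectors with $q_v\ge\delta$ for $v\in F$. Lemma~\ref{lem:moment} with $S=W\cap F$ gives $\delta|F|\le\sum_{v\in F}q_v=\mathbb E|S|\le C_p|F|^{2/3}$, that is, $|F|\le C_p^3\delta^{-3}$. So at most $C_p^3\delta^{-3}$ vectors have $q_v\ge\delta$, and the fourth power of $q_v$ is summable: sorting the $v$ with $q_v>0$ by $2^{-i-1}<q_v\le2^{-i}$,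
\[
\sum_{v\ne0}q_v^4\le\sum_{i\ge0}2^{-4i}\cdot C_p^3\,2^{3(i+1)}=16\,C_p^3<\infty .
\]
For $((\beta_1,W_1),\dots,(\beta_4,W_4))\in\Omega^4$, the vector $v$ lies in $W_1\cap\dots\cap W_4$ with $\lambda^4$-probability $q_v^4$. Hence the sum above is the $\lambda^4$-integral of $|(W_1\cap\dots\cap W_4)\setminus\{0\}|$, and the set $D\subseteq\Omega^4$ where $W_1\cap\dots\cap W_4$ is finite has $\lambda^4(D)=1$. The set $D$ is Borel, being the union over the countably many finite $F\subseteq V$ of the closed sets defined by $W_1\cap\dots\cap W_4\subseteq F$. By Lemma~\ref{lem:select} there are $\beta_1,\dots,\beta_4$ with $W_{\beta_1}\cap\dots\cap W_{\beta_4}$ finite. But $\mathcal F$ is directed, so this intersection contains a member of $\mathcal F$, which is infinite.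
\end{proof}

Since a Borel function $f$ needs no appeal to $(E)$, the proof shows in ZFC that every Borel choice $\beta\mapsto W_\beta$ of isotropic sets has four values with finite intersection.

\section{The random model}\label{sec:random-model}

\subsection{Random forcing}

As usual we argue with a transitive ground model $M$ of ZFC+CH and a generic filter over it; the standard theory of forcing converts the argument into a relative consistency proof. In $M$ consider $(2^\omega)^{\omega_2}$ with the product of the measures $m$, defined on the Baire $\sigma$-algebra. Its members are the sets $\{x:x|S\in B\}$ with $S\subseteq\omega_2$ countable and $B\subseteq(2^\omega)^S$ Borel. Let $\mathbb B$ be the measure algebra, the Baire sets modulo null sets. A generic filter determines, and is determined by, the sequence $r=(r_\xi)_{\xi<\omega_2}$ of elements of $2^\omega$ with $r_\xi(n)=1$ if and only if the class of $\{x:x_\xi(n)=1\}$ is in the filter. The extension $M[r]$ is the model obtained by adding $\aleph_2$ random reals.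

A Borel set or Borel function on $(2^\omega)^S$, with $S\in M$ countable, is described by a \emph{code}, a real recording its construction from clopen sets, and the code can be evaluated in any larger model. We use the following standard facts. Below, ``countable'' index sets are elements of $M$ that are countable in $M$.
\begin{itemize}
\item[(F1)] (Absoluteness.) Let $M_0\subseteq M_1$ be transitive models of ZFC. For reals, points and sequences of codes in $M_0$, the two models agree on being a code, on membership of a point in a coded set, on the value of a coded function, on inclusions between coded sets, on countable Boolean operations and preimages, and on the measure of a coded set.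
\item[(F2)] $\mathbb B$ is a complete Boolean algebra with the countable chain condition, so $M$ and $M[r]$ have the same cardinals, and $\mathfrak c=\aleph_2$ in $M[r]$.
\item[(F3)] For countable $S\subseteq\omega_2$ and Borel $B\subseteq(2^\omega)^S$ coded in $M$, the class of $\{x:x|S\in B\}$ is in the generic filter if and only if $r|S\in B$, with $B$ evaluated in $M[r]$. In particular $r|S$ avoids every null Borel set coded in $M$. Moreover $r|S$ is generic over $M$ for the measure algebra of $(2^\omega)^S$.
\item[(F4)] ($\Delta$-system lemma.) Under CH, every family of $\aleph_2$ countable sets has a subfamily of size $\aleph_2$ any two distinct members of which have the same intersection $R$.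
\end{itemize}
The first lemma says that each real of $M[r]$ is computed from countably many coordinates of $r$ by a ground-model rule. The second says that the remaining coordinates stay random relative to it.

\begin{lemma}\label{lem:R1}
If $\dot s$ is a name for an element of $2^\omega$, there are a countable $S\subseteq\omega_2$ and a Borel function $h:(2^\omega)^S\to2^\omega$ coded in $M$ with $\Vdash\dot s=h(r|S)$. In particular the real named by $\dot s$ lies in $M[r|S]$. If $C\subseteq\omega_2$ is countable, each real of $M[r|C]$ equals $g(r|C)$ for some Borel function $g$ coded in $M$.
\end{lemma}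

\begin{proof}
In $M$ represent the Boolean value $[\![\dot s(n)=1]\!]$ by a Baire set $\{x:x|S_n\in B_n\}$. Put $S=\bigcup_nS_n$ and let $h(x)(n)=1$ if and only if $x|S_n\in B_n$. By (F3), $\dot s(n)=1$ holds in $M[r]$ if and only if $r|S_n\in B_n$. By (F1), $h(r|S)$ has the same value in $M[r|S]$ as in $M[r]$. For the last claim run the same argument in the measure algebra of $(2^\omega)^C$, for which $r|C$ is generic.
\end{proof}

\begin{lemma}\label{lem:R2}
If $C,S\subseteq\omega_2$ are countable and disjoint, then $r|S$ avoids every null Borel subset of $(2^\omega)^S$ coded in $M[r|C]$.
\end{lemma}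

\begin{proof}
In $M$ enumerate the clopen subsets of $(2^\omega)^S$ as $(U_k)_{k\in\omega}$. Regard $c\in2^\omega$ as a subset of $\omega\times\omega$ and put $G_c=\bigcap_n\bigcup\{U_k:(n,k)\in c\}$. Every $G_\delta$ set has this form. The relation $y\in G_c$ is Borel in $(c,y)$, so $c\mapsto m^S(G_c)$ is Borel by Fubini's theorem.

Let $B$ be null and coded in $M[r|C]$. By (F1) it is null in $M[r|C]$, and there, by outer regularity, $B\subseteq G_c$ for some $c$ with $m^S(G_c)=0$. Both facts persist in $M[r]$ by (F1). By Lemma~\ref{lem:R1}, $c=g(r|C)$ with $g$ Borel and coded in $M$. The set
\[
\{(x,y)\in(2^\omega)^C\times(2^\omega)^S:m^S(G_{g(x)})=0\text{ and }y\in G_{g(x)}\}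
\]
is Borel and coded in $M$, and all its sections over $x$ are null, so it is null by Fubini's theorem. As $C\cap S=\emptyset$, the pair $(r|C,r|S)$ is $r|(C\cup S)$, which avoids this set by (F3). Since $m^S(G_c)=0$, this means $r|S\notin G_c$, so $r|S\notin B$.
\end{proof}

\subsection{Proof of $(E)$}

Let $f:2^\omega\to2^\omega$ be in $M[r]$. We look at $f$ only on the points $r_\xi$. In the simplest situation there is one Borel function $h$ coded in $M$ with $f(r_\xi)=h(r_\xi)$ for $\aleph_2$ many $\xi$. Then the image of $m$ under $x\mapsto(x,h(x))$ is the required measure, because a Borel set in $M[r]$ depends on countably many coordinates, and among the other $r_\xi$, which are independent samples of $m$, one falls into any prescribed set of positive measure. In general $f(r_\xi)$ depends on further coordinates, and different $\xi$ may share some of them. The $\Delta$-system lemma isolates the shared coordinates, which we freeze as a parameter, and a counting argument under CH makes the rule independent of $\xi$.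

\begin{proof}[Proof of Theorem~\ref{thm:negative}(ii)]
Fix a name $\dot f$ for $f$ that is forced by every condition to be a function $2^\omega\to2^\omega$.

\emph{Uniformization, in $M$.} By Lemma~\ref{lem:R1}, enlarging index sets, choose for each $\xi<\omega_2$ a countably infinite $S_\xi\subseteq\omega_2$ with $\xi\in S_\xi$, a bijection $e_\xi:\omega\to S_\xi$ with $e_\xi(0)=\xi$, and a Borel function $h_\xi:(2^\omega)^\omega\to2^\omega$ such that
\[
\Vdash\ \dot f(r_\xi)=h_\xi\bigl((r_{e_\xi(n)})_{n\in\omega}\bigr).
\]
Since $\xi\in S_\xi$, a given countable set equals $S_\xi$ for at most countably many $\xi$, so there are $\aleph_2$ distinct sets $S_\xi$. By (F4) there are $I\subseteq\omega_2$ of size $\aleph_2$ and a countable set $R$ with $S_\xi\cap S_\eta=R$ for distinct $\xi,\eta\in I$. Remove from $I$ the elements of $R$. The triple consisting of $h_\xi$, the set $e_\xi^{-1}(R)\subseteq\omega$ and the restriction of $e_\xi$ to this set, a map into $R$, takes at most $2^{\aleph_0}=\aleph_1$ values. So on a subset of $I$ of size $\aleph_2$, again called $I$, the triple is constant, say equal to $(h,P,e)$. Let $Q=\omega\setminus P$. For $\xi\in I$ the map $e_\xi$ restricts to a bijection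 $Q\to S_\xi\setminus R$, these sets are pairwise disjoint, and $0\in Q$ because $e_\xi(0)=\xi\notin R$.

\emph{The measure, in $M[r]$.} Put $a=(r_{e(n)})_{n\in P}$, define the Borel map
\[
\varphi:(2^\omega)^Q\to2^\omega\times2^\omega,\qquad\varphi(y)=\bigl(y_0,\,h(a\cup y)\bigr),
\]
and let $\lambda$ be the image of $m^Q$ under $\varphi$. The first marginal of $\lambda$ is the distribution of $y_0$, which is $m$. For $\xi\in I$ let $y^\xi=(r_{e_\xi(n)})_{n\in Q}$. Then $a\cup y^\xi=(r_{e_\xi(n)})_{n\in\omega}$ and $y^\xi_0=r_\xi$, so $\varphi(y^\xi)=(r_\xi,f(r_\xi))$ lies on the graph of $f$.

\emph{Sets of positive measure meet the graph.} Let $D$ be a Borel set in $M[r]$ with $\lambda(D)>0$. By Lemma~\ref{lem:R1} its code lies in $M[r|C]$ for a countable $C$, and we may take $C\supseteq R$. Then $a\in M[r|C]$, so $D'=\varphi^{-1}(D)$ is coded in $M[r|C]$, and $m^Q(D')=\lambda(D)>0$. In $M$, the countable set $C$ meets only countably many of the disjoint sets $S_\xi\setminus R$, so there is a sequence of distinct $\xi_0,\xi_1,\ldots\in I$ such that $S=\bigcup_k(S_{\xi_k}\setminus R)$ is disjoint from $C$. The map $(k,n)\mapsto e_{\xi_k}(n)$ is a bijection $\omega\times Q\to S$ in $M$. It identifies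 $(2^\omega)^S$ with $((2^\omega)^Q)^\omega$, preserving measure, and $r|S$ with the sequence $(y^{\xi_k})_{k\in\omega}$. The set of sequences in $((2^\omega)^Q)^\omega$ with no term in $D'$ is coded in $M[r|C]$ and has measure $\prod_k(1-m^Q(D'))=0$. By Lemma~\ref{lem:R2} the sequence $(y^{\xi_k})_k$ avoids it. So $y^{\xi_k}\in D'$ for some $k$, and $\varphi(y^{\xi_k})$ lies in $D$ and on the graph of $f$. This proves $(E)$ in $M[r]$.

\emph{The examples.} Work in $M[r]$. By part (i), $(A_p)$ fails for every $p$, so (a) and (b) fail by Theorem~\ref{thm:equiv}. By Proposition~\ref{prop:Hp} each $H_p$ is c-minimal, and by Section~\ref{sec:heis} it is locally compact, balanced, non-compact and nilpotent of class $2$, it has the compact open central subgroup $Z$, and $\chi(H_p)\le|\mathrm{Alt}(V_p)|=\mathfrak c=\aleph_2$. Theorem~\ref{thm:positive} forces $\chi(H_p)>\mathfrak p$. From $\aleph_1\le\mathfrak p<\chi(H_p)\le\aleph_2$ we get $\mathfrak p=\aleph_1$ and $\chi(H_p)=\aleph_2=\mathfrak p^+$.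
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:independent}]
If ZFC is consistent, so is ZFC+CH, and under CH the statement holds by Theorem~\ref{thm:positive}. Forcing with $\mathbb B$ over a model of CH gives the consistency of its negation, by Theorem~\ref{thm:negative}(ii).
\end{proof}

\begin{thebibliography}{9}

\bibitem{HK} Hall and Kulatilaka, J. London Math. Soc. 39 (1964).

\bibitem{XS} Wenfei Xi and Menachem Shlossberg, \emph{C-Minimal topological groups}, arXiv:2010.03208 (2020).

\end{thebibliography}
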